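
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Simple graphs separate orbit closures of\\ infinite edge-coloring models}


\begin{abstract}
Let $C$ be an infinite set and $H=\ell^2(C)$ over the reals. A sequence $h=(h_k)_{k\ge 0}$ of symmetric tensors $h_k\in\ell^2(C^k)$ assigns to every finite simple graph $F$ a number $\pi(h)(F)$: place $h_{\deg(v)}$ at each vertex $v$ and contract along the edges. Regts and Schrijver asked whether, for $h_k$ in the unit balls, $\pi(h)$ determines $h$ up to closure of orbits of the orthogonal group $O(H)$, in a natural topology for which the orbit space is compact. We prove that it does. More precisely, two models have equal values on all simple graphs if and only if one is carried to the other by a linear isometry between the smallest closed subspaces that support them, and it is enough to test on graphs of girth at least $g$, for any fixed $g$. The key step shows that the tensor $h_k$ itself is a limit of linear combinations of tensors defined by large-girth graph fragments;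 it rests on regular graphs whose contraction vanishes at no nonzero real symmetric tensor.
\end{abstract}

\section{The question and the answer}

\subsection{Edge-coloring models}

Let $C$ be an infinite set, $H:=\ell^2(C)$ the corresponding real Hilbert space, and $O(H)$ its group of orthogonal transformations. For $k\ge 0$ put $H_k:=\ell^2(C^k)$, so that $H_0=\mathbb R$ and $H_1=H$. For $x_1,\dots,x_k\in H$ the function $(c_1,\dots,c_k)\mapsto\prod_i x_i(c_i)$ is an element $x_1\otimes\cdots\otimes x_k$ of $H_k$. The linear span of these \emph{elementary tensors} is $H^{\otimes k}$, and $H_k$ is its completion. The group $O(H)$ acts on $H_k$ by $g\mapsto g^{\otimes k}$, extended by continuity. The symmetric group $S_k$ acts on $H_k$ by permuting coordinates, and $H_k^{S_k}$ denotes the set of invariant elements.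

A \emph{model} is a sequence $h=(h_k)_{k\ge0}$ with $h_k\in H_k^{S_k}$. Let $\mathcal F$ be the collection of simple graphs. A model $h$ assigns to $F\in\mathcal F$ the number
\[
\pi(h)(F):=\sum_{\phi:E(F)\to C}\ \prod_{v\in V(F)}h_{\deg(v)}\bigl(\phi(\delta(v))\bigr),
\]
where $\delta(v)=(e_1,\dots,e_k)$ lists the edges at $v$ and $\phi(\delta(v))=(\phi(e_1),\dots,\phi(e_k))$. The order of the list does not matter, since $h_k$ is symmetric. So one colors the edges with elements of $C$, each vertex weighs the colors it sees, and $\pi(h)(F)$ is the total weight. Free of coordinates, one places the tensor $h_{\deg(v)}$ at each vertex $v$ and contracts along every edge with the inner product of $H$. For this reason $\pi(h)$ does not change when $h$ is moved by $O(H)$, and it is natural to ask what else, if anything, is lost in passing from $h$ to $\pi(h)$.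

\subsection{The topology and the question}

For a Hilbert space $X$ let $B(X)$ be its closed unit ball, and put $B_k:=B(H_k^{S_k})$. Let
\[
R_k:=\{r_1\otimes\cdots\otimes r_k : r_1,\dots,r_k\in B(H)\}\subseteq H_k,\qquad
\|x\|_{R_k}:=\sup_{r\in R_k}|\langle r,x\rangle|,\qquad d_{R_k}(x,y):=\|x-y\|_{R_k},
\]
and give $\prod_kB_k$ the product topology of the spaces $(B_k,d_{R_k})$. It is known, and is part of the setting in which the question is posed in \cite{RS}, that $\pi$ is well defined and $O(H)$-invariant, that $\pi$ is continuous on $\prod_k(B_k,d_{R_k})$, and that $\bigl(\prod_k(B_k,d_{R_k})\bigr)/O(H)$ is compact.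

The case $k=2$ shows what $d_{R_k}$ measures and why simple graphs are the right test objects. An element of $H_2^{S_2}$ is the kernel of a self-adjoint Hilbert--Schmidt operator $A$. The norm of $H_2$ is the Hilbert--Schmidt norm, while $\|A\|_{R_2}=\sup|\langle r_1,Ar_2\rangle|$ is the operator norm. Let $A_n$ be $n^{-1/2}$ times the orthogonal projection on a space of dimension $n$. Then $\|A_n\|_{R_2}=n^{-1/2}\to0$, whereas the value of the ``graph'' with two vertices and two parallel edges is $\operatorname{tr}A_n^2=1$ for all $n$. So parallel edges destroy continuity.

Write $h\sim h'$ if $h'$ lies in the closure of the $O(H)$-orbit of $h$, for the topology just defined. This is an equivalence relation, and by invariance and continuity $\pi$ is constant on its classes. The question posed in \cite{RS} is whether $\pi/\!\sim$ is one-to-one: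
\begin{quote}
\emph{Does $\pi(h)=\pi(h')$ imply $h\sim h'$, for all $h,h'\in\prod_kB_k$ and every infinite $C$?}
\end{quote}
When $C$ is finite and $\mathcal F$ is replaced by the set of all graphs, the corresponding injectivity is known. This suggests the answer yes, but there are two obstacles. The graphs with loops or parallel edges are not available here, and $O(H)$ is no longer compact.

\subsection{The result}

All graphs are finite; the empty graph is allowed and has value $1$. \emph{Multigraphs} may have parallel edges. Two parallel edges form a cycle of length $2$, so a loopless multigraph of girth at least $3$ is simple. For an integer $g\ge3$ let $\mathcal F_g$ be the set of simple graphs of girth at least $g$, where forests have girth $\infty$. Thus $\mathcal F_3=\mathcal F$.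

For a closed subspace $K\subseteq H$ let $K_k\subseteq H_k$ be the closed linear span of $\{x_1\otimes\cdots\otimes x_k:x_i\in K\}$, with $K_0=\mathbb R$. The $k$-fold tensor products of the vectors of an orthonormal basis of $K$ form an orthonormal basis of $K_k$. Hence a linear isometry $T:K\to H$ (not necessarily onto) induces an isometry $T^{\otimes k}:K_k\to H_k$. For $k=0$ it is the identity of $\mathbb R$. For a model $h$ let $K(h)$ be the smallest closed subspace $K$ of $H$ with $h_k\in K_k$ for all $k$; it exists by Lemma~\ref{lem:support}.

\begin{theorem}\label{thm:main}
Let $C$ be infinite, let $g\ge3$ be an integer, and let $h,h'\in\prod_kH_k^{S_k}$. The following are equivalent.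
\begin{enumerate}
\item[\textup{(1)}] $\pi(h)(F)=\pi(h')(F)$ for all $F\in\mathcal F_g$.
\item[\textup{(2)}] There is a surjective linear isometry $T:K(h)\to K(h')$ with $T^{\otimes k}h_k=h'_k$ for all $k$.
\item[\textup{(3)}] $h'$ lies in the closure of the $O(H)$-orbit of $h$ in the product of the norm topologies of the $H_k$.
\end{enumerate}
If $h,h'\in\prod_kB_k$, these are also equivalent to
\begin{enumerate}
\item[\textup{(4)}] $h\sim h'$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
For every infinite set $C$ the map $\pi/\!\sim\ :\bigl(\prod_kB_k\bigr)/\!\sim\ \to\mathbb R^{\mathcal F}$ is one-to-one.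
\end{corollary}

This is (1)$\Rightarrow$(4) for $g=3$. The reader interested only in this case may put $g=3$ throughout; the one place where it makes a real difference is Section~\ref{sec:detect}, where $g=3$ takes a few lines.

\section{One symmetric operator}\label{sec:operator}

The main ideas are visible when $h_2=A$ is the only nonzero component, and we sketch this case first. Then $A$ is a self-adjoint Hilbert--Schmidt operator, and $O(H)$ acts by conjugation. If $F$ has a vertex of degree other than $2$, then $\pi(h)(F)=0$. Otherwise $F$ is a disjoint union of cycles, and $\pi(h)(F)$ is the product of the numbers $\operatorname{tr}A^n$ over the lengths $n$ of these cycles. Since $F$ is simple, the information in $\pi(h)$ is the sequence $\operatorname{tr}A^n$ for $n\ge3$. The trace of $A$ (a loop) need not exist, and $\operatorname{tr}A^2$ (a double edge) is not given.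

\medskip
\noindent\textbf{Recovering $A$ from its higher powers.}
We claim that $A$ lies in the closed linear span $\mathcal A$ of $A^2,A^3,A^4,\dots$ in the Hilbert space of Hilbert--Schmidt operators. The spectral theorem would show this, but the following argument is the one that generalizes. Let $p$ be the orthogonal projection of $A$ on $\mathcal A$, and put $y:=A-p$. Then $p$ and $y$ are self-adjoint, and $\operatorname{tr}(yA^n)=0$ for all $n\ge2$. Consider a $4$-cycle with $y$ at every vertex. Keep $y$ at one vertex and expand $y=A-p$ at the three others:
\[
\operatorname{tr}(y^4)=\operatorname{tr}\bigl(y\,(A-p)(A-p)(A-p)\bigr).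
\]
Each $p$ is a limit of linear combinations of powers $A^n$ with $n\ge2$. So every term of the expansion is a limit of linear combinations of numbers $\operatorname{tr}(yA^N)$ with $N\ge3$, and these vanish. Hence $\operatorname{tr}(y^4)=0$. But $\operatorname{tr}(y^4)$ is the sum of the fourth powers of the eigenvalues of $y$, so $y=0$. A triangle would only have given $\operatorname{tr}(y^3)=0$, which does not force $y=0$; we need a graph whose contraction vanishes at no nonzero symmetric tensor.

\medskip
\noindent\textbf{Recovering the double edge.}
Let $A'$ be a second such operator with $\operatorname{tr}A'^n=\operatorname{tr}A^n$ for $n\ge3$. Since $\langle A^m,A^n\rangle=\operatorname{tr}A^{m+n}$, there is a linear isometry $\Phi$ of $\mathcal A$ onto the corresponding space $\mathcal A'$ for $A'$ with $\Phi(A^n)=A'^n$ for $n\ge2$. For $n\ge2$ we have $\langle A',A'^n\rangle=\operatorname{tr}A'^{n+1}=\operatorname{tr}A^{n+1}=\langle A,A^n\rangle=\langle\Phi(A),A'^n\rangle$. Both $A'$ and $\Phi(A)$ lie in $\mathcal A'$, so $\Phi(A)=A'$. In particular $\operatorname{tr}A^2=\operatorname{tr}A'^2$.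

\medskip
\noindent\textbf{From traces to an isometry.}
The operator $A^2$ is positive and of trace class, and the numbers $\operatorname{tr}A^{2n}$, $n\ge1$, determine its positive eigenvalues $\lambda_i$ with their finite multiplicities. So some isometry of $(\ker A)^\perp$ onto $(\ker A')^\perp$ matches the eigenspaces of $A^2$ and $A'^2$ for positive eigenvalues. Restrict $A$ and $A'$ to these subspaces, and transport $A'$ to $(\ker A)^\perp$ by this isometry; then we may assume $A^2=A'^2$. Let $\Pi_i$ be the projection on the eigenspace $E_i$ of $A^2$ for $\lambda_i$. Both $A$ and $A'$ preserve $E_i$, and both have square $\lambda_i$ there. The projection $\Pi_i$ is a Hilbert--Schmidt limit of polynomials in $A^2$ without constant term, so $\operatorname{tr}(A\Pi_i)$ is a limit of linear combinations of traces $\operatorname{tr}A^{2n+1}$ with $n\ge1$, and $\operatorname{tr}(A'\Pi_i)$ is the limit of the same combinations of $\operatorname{tr}A'^{2n+1}$. So the two are equal. Hence the restrictions of $A$ and $A'$ to $E_i$ have the same eigenvalues $\pm\sqrt{\lambda_i}$ with the same multiplicities, and they are conjugate under the compact group $O(E_i)$. Together these give an isometry carrying $A$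 to $A'$ away from the kernels.

\medskip
\noindent\textbf{Why closures.}
The kernels themselves are invisible. Let $C$ be countable, $A$ injective, and $A'=SAS^*$, where $S$ is an isometry of $H$ onto a closed hyperplane. Then $\operatorname{tr}A'^n=\operatorname{tr}A^n$ for all $n\ge2$, but $A'$ has a nonzero kernel and so is not conjugate to $A$. By Theorem~\ref{thm:main} it lies in the closure of the orbit of $A$, but it does not lie in the orbit. This is why (2) speaks of $K(h)$ and not of $H$.

\medskip
The general proof follows these steps. Powers of $A$ become tensors of \emph{graph fragments} (Sections~\ref{sec:contr} and~\ref{sec:glue}), the $4$-cycle becomes a regular graph of large girth (Section~\ref{sec:detect}), and the projection argument yields $h_k$ and all loopless multigraphs (Section~\ref{sec:limit}). Then $A^2$ becomes a trace-class operator $\rho$ built from all the $h_k$ (Section~\ref{sec:rho}), and the comparison on the $E_i$ becomes invariant theory for $\prod_iO(E_i)$ (Section~\ref{sec:compact}).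

\section{Contractions}\label{sec:contr}

\begin{definition}
A \emph{fragment} of type $m$ is a loopless multigraph $F$ with $m$ \emph{open ends} labeled $1,\dots,m$, each attached to a vertex. The degree of a vertex counts incident edges and open ends. Given a tensor $t_v\in H_{\deg(v)}$ and an ordering of the edges and ends at $v$, for every vertex $v$, define for $c\in C^m$
\[
[F;t](c):=\sum_{\phi:E(F)\to C}\ \prod_{v\in V(F)}t_v\bigl(\text{the values of $\phi$ and $c$ on the edges and ends at $v$}\bigr).
\]
For a model $h$ we write $F(h):=[F;(h_{\deg(v)})_v]$. If the same tensor $y$ is placed at every vertex, we write $[F;y]$. For symmetric tensors the orderings are irrelevant. A fragment of type $0$ is a loopless multigraph, and for simple $F$ we have $F(h)=\pi(h)(F)$.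
\end{definition}

\begin{lemma}\label{lem:contr}
The sum defining $[F;t]$ converges absolutely, $[F;t]\in H_m$, and $\|[F;t]\|\le\prod_v\|t_v\|$. Hence $[F;t]$ is multilinear and continuous in $(t_v)_v$. Moreover, contracting first inside a set $U$ of vertices, and then contracting the result with the tensors at the other vertices, gives the same tensor.
\end{lemma}

\begin{proof}
Let first all $t_v\ge0$. If $a\in\ell^2(C^{p+q})$ and $b\in\ell^2(C^{q+r})$ are nonnegative, the Cauchy--Schwarz inequality gives
\[
\Bigl(\sum_{z\in C^q}a(x,z)\,b(z,y)\Bigr)^2\le\sum_{z}a(x,z)^2\,\sum_{z}b(z,y)^2 .
\]
Summing over $x\in C^p$ and $y\in C^r$ shows that the contraction of $a$ and $b$ over $C^q$ has norm at most $\|a\|\,\|b\|$. Now add the vertices of $F$ one at a time, treating edges to later vertices as open ends. Since $F$ has no loops, a new vertex $v$ contributes a contraction of the tensor obtained so far with $t_v$, over the edges between $v$ and the earlier vertices. By Tonelli's theorem the iterated sums equal the sum in the definition. This proves the claims for nonnegative tensors. For general tensors, the nonnegative case applied to $|t_v|$ gives absolute convergence and the norm bound, and the last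 statement is Fubini's theorem.
\end{proof}

In the last statement, $U$ is replaced by a single vertex, and no loop arises because all edges inside $U$ have been contracted. Looplessness is essential in Lemma~\ref{lem:contr}: a loop would take the trace of a Hilbert--Schmidt operator, which need not exist.

\begin{lemma}\label{lem:equi}
Let $K\subseteq H$ be a closed subspace and $T:K\to H$ a linear isometry. If $t_v\in K_{\deg(v)}$ for all $v$, then $[F;t]\in K_m$ and $[F;(T^{\otimes\deg(v)}t_v)_v]=T^{\otimes m}[F;t]$. In particular, every $G(h)$ with $G$ a loopless multigraph is $O(H)$-invariant in $h$.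
\end{lemma}

\begin{proof}
The contraction of two elementary tensors over $q$ slots is a product of $q$ inner products times an elementary tensor, and $T$ preserves inner products. So the lemma holds for the contraction of two elementary tensors with factors in $K$, and by bilinearity and continuity for the contraction of any two tensors from the spaces $K_j$. Adding vertices one at a time proves it for $F$.
\end{proof}

\section{Gluing without short cycles}\label{sec:glue}

From now on an integer $g\ge3$ is fixed. To stay inside $\mathcal F_g$ we may only use fragments that can be glued without creating short cycles. The right condition is the one satisfied by a graph in $\mathcal F_g$ with a vertex removed.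

\begin{definition}
A \emph{$g$-fragment} of type $m$ is a fragment whose graph has girth at least $g$ and whose open ends are attached to vertices $v_1,\dots,v_m$ with $v_i$ and $v_j$ at distance at least $g-2$ for all $i\ne j$ (distance $\infty$ is allowed). As $g\ge3$, these vertices are distinct.
\end{definition}

A single vertex with $k\ge2$ ends is not a $g$-fragment. This is the obstacle behind Proposition~\ref{prop:limit}: the tensor $h_k$ itself is not of the form $F(h)$ for an obvious $g$-fragment $F$, just as $A$ is not among the powers $A^2,A^3,\dots$ in Section~\ref{sec:operator}.

To replace a vertex $v$ of a multigraph by a fragment $F$ of type $\deg(v)$, fix an ordering of the edges at $v$, and attach the $i$-th edge at $v$ to the vertex carrying the $i$-th end of $F$.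

\begin{lemma}\label{lem:glue}
\begin{enumerate}
\item[\textup{(a)}] If $G$ is a loopless multigraph and every vertex $v$ of $G$ is replaced by a $g$-fragment of type $\deg(v)$, the result is in $\mathcal F_g$.
\item[\textup{(b)}] If $F_1,F_2$ are $g$-fragments of type $m$, then joining equally labeled ends gives a graph $F_1\!\cdot\!F_2\in\mathcal F_g$, and $\langle F_1(h),F_2(h)\rangle=\pi(h)(F_1\!\cdot\!F_2)$ for every model $h$.
\item[\textup{(c)}] If $G\in\mathcal F_g$ and $v\in V(G)$, then $G-v$ with open ends at the neighbors of $v$ is a $g$-fragment. Conversely, joining a new vertex to all ends of a $g$-fragment gives a graph in $\mathcal F_g$.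
\item[\textup{(d)}] If $G\in\mathcal F_g$ and one vertex $v$ of $G$ is replaced by a $g$-fragment of type $\deg(v)$, the result is in $\mathcal F_g$.
\end{enumerate}
\end{lemma}

\begin{proof}
In each case no loops arise, so it suffices to show that every cycle, including cycles of length $2$, has length at least $g$.

(a) Call the edges coming from $G$ \emph{connecting edges}; they join different fragments, since $G$ is loopless. A cycle not inside one fragment uses at least two connecting edges, because it returns to the fragment in which it starts and does not use an edge twice. Between consecutive connecting edges it runs inside one fragment, which it enters and leaves by different ends; so this segment has length at least $g-2$. There are as many segments as connecting edges, and the cycle has length at least $2(g-2)+2=2g-2\ge g$.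

(b) The first statement is (a) for two vertices joined by $m$ parallel edges. The second is the last statement of Lemma~\ref{lem:contr}.

(c) The neighbors of $v$ at the ends of different edges are distinct, since $G$ is simple. If two of them have distance $d<\infty$ in $G-v$, then $G$ contains a cycle of length $d+2$, so $d\ge g-2$. Conversely, a cycle through the new vertex consists of two new edges and a path between two of the vertices carrying ends, so it has length at least $2+(g-2)=g$.

(d) Let $F$ be the $g$-fragment, and consider a cycle not inside $F$. If it avoids $F$, it is a cycle of $G-v$. Otherwise take a portion of it from leaving $F$ to next entering $F$, including the two edges by which it leaves and enters. These are different edges of $\delta(v)$, and their endpoints outside $F$ are distinct because $G$ is simple. Contracting $F$ to $v$ turns this portion into a cycle of $G$ through $v$ with the same number of edges. So the length is at least $g$.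
\end{proof}

\section{Graphs that detect a symmetric tensor}\label{sec:detect}

We now look for the analog of the $4$-cycle of Section~\ref{sec:operator}: a $k$-regular graph in $\mathcal F_g$ whose contraction, with the same tensor $y$ at every vertex, is nonzero for every $y\ne0$. Positivity of $\operatorname{tr}(y^4)$ came from the fact that the $4$-cycle consists of two mirror images glued together. We build on that.

\begin{definition}
Let $F$ be a fragment and $S$ a nonempty set of its ends. The \emph{double} of $F$ along $S$ consists of two copies of $F$ in which, for each $s\in S$, the two copies of $s$ are joined to an edge. An open end $e\notin S$ gives two open ends $e^1,e^2$ of the double, one in each copy. The distance $d(e,f)$ of two ends is the distance of the vertices to which they are attached.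
\end{definition}

\begin{lemma}\label{lem:double}
Let $F'$ be the double of a fragment $F$ along $S$.
\begin{enumerate}
\item[\textup{(a)}] If all degrees of $F$ are $k$, then so are those of $F'$, and if $y\in H_k^{S_k}$ and $[F;y]\ne0$, then $[F';y]\neq0$.
\item[\textup{(b)}] $d(e^i,f^i)=d(e,f)$ for all ends $e,f\notin S$ and $i=1,2$.
\item[\textup{(c)}] $d(e^1,f^2)\ge1+\min_{s\in S}\bigl(d(e,s)+d(s,f)\bigr)$ for all ends $e,f\notin S$, including $e=f$.
\item[\textup{(d)}] If $F$ has girth at least $g$ and distinct elements of $S$ have distance at least $g$, then $F'$ has girth at least $g$.
\end{enumerate}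
\end{lemma}

\begin{proof}
(a) The degrees do not change. Write $f=[F;y]$. Then $[F';y](x,x')=\sum_{z\in C^S}f(x,z)f(x',z)$. Choose $x$ such that $f(x,z)\ne0$ for some $z$; then $[F';y](x,x)=\sum_zf(x,z)^2>0$.

(b), (c) Folding the two copies onto each other maps a walk in $F'$ to a walk in $F$: each joining edge is deleted, as its two endpoints are copies of the same vertex. So distances in $F'$ between vertices of one copy are not smaller than in $F$, and clearly not larger. A walk from copy $1$ to copy $2$ uses at least one joining edge, say for $s\in S$; its folded image then passes through the vertex of $s$ and is shorter by at least $1$.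

(d) A cycle of $F'$ not inside one copy uses at least two joining edges. Between consecutive ones it contains a path inside one copy between the vertices of two distinct elements of $S$, and this path has length at least $g$.
\end{proof}

Part (a) is where we use real scalars. Over $\mathbb C$, with the same bilinear contractions, the statement fails and so does the implication (1)$\Rightarrow$(2): if $h_1=e_1+ie_2$, with $e_1,e_2$ two different standard basis vectors, is the only nonzero component, then every nonempty graph has value $0$, because $\sum_ch_1(c)^2=0$.

\begin{lemma}\label{lem:detect}
For all $k\ge1$ there is a nonempty $k$-regular graph $G_{k,g}\in\mathcal F_g$ such that $[G_{k,g};y]\ne0$ for every nonzero $y\in H_k^{S_k}$.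
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15, every node/.style={circle,fill,inner sep=1.4pt}]
\draw[densely dashed] (0,0)--(0.42,0) node[fill=none,right,font=\scriptsize]{1};
\draw[densely dashed] (0,0)--(0,0.42) node[fill=none,above,font=\scriptsize]{2};
\draw[densely dashed] (0,0)--(0.32,0.26) node[fill=none,right,font=\scriptsize]{3};
\node at (0,0){};
\begin{scope}[shift={(1.9,0)}]
\draw (0,0)--(1,0);
\foreach \x in {0,1} {
\draw[densely dashed] (\x,0)--(\x,0.42);
\draw[densely dashed] (\x,0)--(\x+0.32,0.26);
\node at (\x,0){};}
\end{scope}
\begin{scope}[shift={(4.5,0)}]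
\draw (0,0) rectangle (1,1);
\foreach \x in {0,1} \foreach \y in {0,1} {
\draw[densely dashed] (\x,\y)--(\x+0.32,\y+0.26);
\node at (\x,\y){};}
\end{scope}
\begin{scope}[shift={(7.1,0)}]
\draw (0,0) rectangle (1,1);
\draw (0.45,0.36) rectangle (1.45,1.36);
\foreach \x in {0,1} \foreach \y in {0,1} {
\draw (\x,\y)--(\x+0.45,\y+0.36);
\node at (\x,\y){};
\node at (\x+0.45,\y+0.36){};}
\end{scope}
\end{tikzpicture}
\caption{Three doublings turn one vertex with open ends $1,2,3$ (dashed) into the cube $Q_3$. The $i$-th doubling takes two copies of the current fragment and joins the two copies of every open end that descends from end $i$.}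
\label{fig:cube}
\end{figure}

\begin{proof}[Proof for $g=3$]
Start with one vertex with ends $1,\dots,k$, whose tensor is $y\ne0$. For $i=1,\dots,k$ in turn, double along all ends that are copies of end $i$ (Figure~\ref{fig:cube}). The result is the cube $Q_k$, which is simple and $k$-regular, and $[Q_k;y]\ne0$ by Lemma~\ref{lem:double}(a).
\end{proof}

For $k\ge2$ the cube contains $4$-cycles, so it does not serve for $g\ge5$: doubling along ends at small distance creates short cycles. By Lemma~\ref{lem:double}(d) we should double only along ends far apart. But every doubling also duplicates the other ends, so the number of ends still to be closed may grow, and we need an order of work that terminates. What helps is that ends in different copies are farther apart than before, by Lemma~\ref{lem:double}(c). So we close the descendants of one original end at a time, and meanwhile the descendants of each waiting end gain distance among themselves. A downward induction on the guaranteed distance does the rest.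

\begin{proof}[Proof for general $g$]
Call a doubling along $S$ \emph{admissible} if distinct elements of $S$ have distance at least $g$. In a sequence of doublings, the \emph{descendants} of an end $e$ are $e$ itself and the copies, copies of copies, and so on, that arise from it. We prove, for $0\le\delta\le g$:
\begin{quote}
$P(\delta)$: \emph{If $F$ is a fragment of girth at least $g$ and $X$ is a set of ends of $F$ with pairwise distances at least $\delta$, then some finite sequence of admissible doublings along nonempty sets of open descendants of $X$ leaves no open descendant of $X$.}
\end{quote}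
By Lemma~\ref{lem:double}(d) the girth remains at least $g$ throughout.

$P(g)$ holds: if $X\neq\emptyset$, double along $X$.

Let $\delta<g$ and assume $P(\delta+1)$. Let $X=\{e_1,\dots,e_c\}$ have pairwise distances at least $\delta$. For $i=1,\dots,c$ in turn, \emph{treat} $e_i$: apply $P(\delta+1)$ to the set of current open descendants of $e_i$. This requires that they have pairwise distances at least $\delta+1$. We show that the following two properties hold throughout:
\begin{enumerate}
\item[($\alpha$)] all open descendants of $X$ have pairwise distances at least $\delta$;
\item[($\beta$)] for each $j$ such that $e_j$ is neither treated nor being treated, the open descendants of $e_j$ have pairwise distances at least $\delta+1$.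
\end{enumerate}
At the start ($\alpha$) is the hypothesis and ($\beta$) is vacuous, as $e_j$ is its only descendant. Each doubling is along a nonempty set $S$ of open descendants of the end $e_i$ being treated. By Lemma~\ref{lem:double}(b), distances inside one copy do not change. If $e,f\notin S$ are open descendants of $X$, possibly equal, then both are different from every $s\in S$, so by Lemma~\ref{lem:double}(c) and ($\alpha$),
\[
d(e^1,f^2)\ge 2\delta+1\ge\delta+1 .
\]
So ($\alpha$) and ($\beta$) persist. Hence when the turn of $e_i$ comes, ($\beta$) allows us to apply $P(\delta+1)$, and afterwards no open descendant of $e_i$ exists or can arise again. After $c$ turns no open descendant of $X$ is left. This proves $P(\delta)$.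

Apply $P(0)$ to a single vertex with the set $X$ of its $k$ ends. The result has no open ends, is $k$-regular, and has girth at least $g$. The tensor of the single vertex is $y\ne0$, and all doublings preserve nonvanishing by Lemma~\ref{lem:double}(a). The construction does not depend on $y$.
\end{proof}

\section{From large girth to all loopless multigraphs}\label{sec:limit}

For a model $h$ let $A_k(h)\subseteq H_k$ be the closed linear span of all $F(h)$, where $F$ runs over the $g$-fragments of type $k$. We show that $h_k\in A_k(h)$. The component $y$ of $h_k$ orthogonal to $A_k(h)$ makes every contraction vanish in which a single vertex carries $y$ and the others carry $h$. An expansion turns this into vanishing with $y$ at every vertex, and the graphs of Section~\ref{sec:detect} then force $y=0$.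

\begin{proposition}\label{prop:limit}
$h_k\in A_k(h)$ for every model $h$ and every $k\ge0$.
\end{proposition}

\begin{proof}
For $k=0$ the empty fragment has value $1$, so $A_0(h)=\mathbb R$. Let $k\ge1$, let $p$ be the orthogonal projection of $h_k$ on $A_k(h)$, and put $y:=h_k-p$, so that $y\perp A_k(h)$. Relabeling ends shows that $A_k(h)$ is invariant under $S_k$, so $p$ and $y$ are $S_k$-invariant.

\emph{Claim. Let $G\in\mathcal F_g$, let $v_0$ be a vertex of degree $k$, and let $Q$ be a set of vertices of degree $k$ with $v_0\notin Q$. Put $y$ at $v_0$, $p$ at the vertices of $Q$, and $h_{\deg(v)}$ at all other vertices $v$. Then the contraction is $0$.}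

We use induction on $|Q|$, for all $G$ simultaneously. If $Q=\emptyset$, then $G-v_0$, with open ends at the neighbors of $v_0$, is a $g$-fragment of type $k$ by Lemma~\ref{lem:glue}(c), and the contraction is $\langle y,(G-v_0)(h)\rangle=0$. Let $v\in Q$, and fix an ordering of the edges at $v$. By Lemma~\ref{lem:contr} the contraction is linear and continuous in the tensor at $v$, and $p$ is a limit of linear combinations of tensors $F(h)$ with $F$ a $g$-fragment of type $k$. So it suffices to prove that the contraction is $0$ with $F(h)$ at $v$. By the last part of Lemma~\ref{lem:contr}, this is the contraction of the graph obtained from $G$ by replacing $v$ by $F$, with tensors of $h$ at the new vertices. That graph is in $\mathcal F_g$ by Lemma~\ref{lem:glue}(d), it has the same $v_0$, and $p$ is placed at $Q\setminus\{v\}$. By induction the value is $0$, and the claim is proved.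

Now take $G=G_{k,g}$ from Lemma~\ref{lem:detect}, with $y$ at every vertex. Fix a vertex $v_0$, and expand $y=h_k-p$ at all other vertices. By the claim every term vanishes, so $[G_{k,g};y]=0$, and $y=0$ by Lemma~\ref{lem:detect}.
\end{proof}

\begin{proposition}\label{prop:loopless}
Let $h,h'$ be models with $\pi(h)(F)=\pi(h')(F)$ for all $F\in\mathcal F_g$. Then
\begin{equation}\label{eq:loopless}
G(h)=G(h')\qquad\text{for every loopless multigraph }G .
\end{equation}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:glue}(b), $\langle F_1(h),F_2(h)\rangle=\langle F_1(h'),F_2(h')\rangle$ for all $g$-fragments $F_1,F_2$ of type $k$. So there is a surjective linear isometry $\Phi_k:A_k(h)\to A_k(h')$ with $\Phi_k(F(h))=F(h')$ for all $F$. For a $g$-fragment $F$ of type $k$, the number $\langle h_k,F(h)\rangle$ is the value of $\pi(h)$ at the graph obtained by joining a new vertex to the ends of $F$, and this graph is in $\mathcal F_g$ by Lemma~\ref{lem:glue}(c). The same holds for $h'$. Hence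
\[
\langle h'_k,F(h')\rangle=\langle h_k,F(h)\rangle=\langle\Phi_kh_k,F(h')\rangle\qquad\text{for all }F,
\]
where $\Phi_kh_k$ is defined because $h_k\in A_k(h)$ by Proposition~\ref{prop:limit}. By the same proposition $h'_k\in A_k(h')$. So both $h'_k$ and $\Phi_kh_k$ lie in $A_k(h')$, and $\Phi_kh_k=h'_k$. Consequently there are finite linear combinations with
\[
\sum_Fc^{(n)}_{k,F}\,F(h)\to h_k\quad\text{and, with the same coefficients,}\quad\sum_Fc^{(n)}_{k,F}\,F(h')\to h'_k\qquad(n\to\infty).
\]
Let $G$ be a loopless multigraph, and insert these combinations with $k=\deg(v)$ at every vertex $v$ of $G$. By multilinearity and Lemma~\ref{lem:glue}(a) we obtain a linear combination of values $\pi(h)(F)$ with $F\in\mathcal F_g$; by continuity it tends to $G(h)$ as $n\to\infty$. The same combinations of the values $\pi(h')(F)$ tend to $G(h')$. Since $\pi(h)=\pi(h')$ on $\mathcal F_g$, the two limits agree.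
\end{proof}

\section{A trace-class operator visible to graphs}\label{sec:rho}

To separate orbits by invariants we need a compact group, and $O(H)$ is not compact. We therefore attach to each model a compact operator $\rho$, align the operators of the two models, and then look only for isometries commuting with $\rho$. We build $\rho$ from graph fragments so that (\ref{eq:loopless}) controls it. Recall that $H_2$ is the space of Hilbert--Schmidt operators on $H$, with its Hilbert--Schmidt norm $\|\cdot\|_{HS}$, and that the trace is continuous for the trace norm.

For a model $h$ and $k\ge1$ let $\rho_k$ be the operator on $H$ with kernel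
\[
\rho_k(c,c'):=\sum_{z\in C^{k-1}}h_k(c,z)\,h_k(c',z).
\]
For $x\in H$ let $h_k(x,\cdot)\in H_{k-1}$ be the contraction of the first slot of $h_k$ with $x$. Then $\langle x,\rho_kx\rangle=\|h_k(x,\cdot)\|^2$, so $\rho_k$ is positive, and $\operatorname{tr}\rho_k=\|h_k\|^2$. As a tensor, $\rho_k=D_k(h)$, where the fragment $D_k$ has two vertices joined by $k-1$ parallel edges and one open end at each vertex. Given $\varepsilon_k>0$ with $\sum_k\varepsilon_k\|h_k\|^2<\infty$, the series
\[
\rho:=\sum_{k\ge1}\varepsilon_k\rho_k
\]
converges in trace norm to a positive trace-class operator.

\begin{lemma}\label{lem:support}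
$K:=(\ker\rho)^\perp$ is the smallest closed subspace of $H$ with $h_k\in K_k$ for all $k$. So $K(h)$ exists and equals $(\ker\rho)^\perp$.
\end{lemma}

\begin{proof}
Since $\rho$ is positive, $x\in\ker\rho$ if and only if $0=\langle x,\rho x\rangle=\sum_k\varepsilon_k\|h_k(x,\cdot)\|^2$, that is, $h_k(x,\cdot)=0$ for all $k\ge1$. Let $x\in\ker\rho=K^\perp$ and $k\ge1$. Then $h_k$ is orthogonal to all elementary tensors with first factor $x$, and by symmetry to those with $x$ in any slot. Choose an orthonormal basis of $H$ adapted to $H=K\oplus K^\perp$. The tensor products of its vectors form an orthonormal basis of $H_k$, and those with at least one factor in $K^\perp$ span a dense subspace of $K_k^\perp$. So $h_k\perp K_k^\perp$, that is, $h_k\in K_k$. For $k=0$ there is nothing to prove.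

Conversely, let $M$ be closed with $h_k\in M_k$ for all $k$. If $x\in M^\perp$, then $h_k(x,\cdot)=0$ for all $k\ge1$, so $x\in\ker\rho$. Thus $M^\perp\subseteq K^\perp$, that is, $K\subseteq M$.
\end{proof}

Now let $h,h'$ satisfy (\ref{eq:loopless}), and use \emph{the same} weights for both:
\[
\varepsilon_k:=\frac{2^{-k}}{1+\|h_k\|^2+\|h'_k\|^2}.
\]
Let $\rho,\rho'$ be the resulting operators, $K:=K(h)$ and $K':=K(h')$.

\begin{lemma}\label{lem:spectrum}
$\rho$ and $\rho'$ have the same positive eigenvalues with the same finite multiplicities.
\end{lemma}

\begin{proof}
Since $\rho=\sum_k\varepsilon_k\rho_k$ converges absolutely in trace norm, and the trace norm is submultiplicative, for $n\ge1$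
\begin{equation}\label{eq:powers}
\rho^n=\sum_{k_1,\dots,k_n\ge1}\varepsilon_{k_1}\cdots\varepsilon_{k_n}\,\rho_{k_1}\cdots\rho_{k_n}
\end{equation}
converges absolutely in trace norm, and we may take traces term by term. Now $\operatorname{tr}(\rho_{k_1}\cdots\rho_{k_n})=G(h)$, where $G$ is obtained by joining $D_{k_1},\dots,D_{k_n}$ in a ring; for $n=1$ this is the multigraph with two vertices and $k_1$ parallel edges. In all cases $G$ is loopless, as the two ends of $D_k$ are at different vertices. By (\ref{eq:loopless}), $\operatorname{tr}\rho^n=\operatorname{tr}\rho'^n$ for all $n\ge1$.

These numbers determine the positive eigenvalues. If $\operatorname{tr}\rho=0$ there are none. Otherwise the largest eigenvalue $\lambda$ satisfies $\lambda^n\le\operatorname{tr}\rho^n\le\lambda^{n-1}\operatorname{tr}\rho$, so $\lambda=\lim_n(\operatorname{tr}\rho^n)^{1/n}$. Its multiplicity is $\lim_n\lambda^{-n}\operatorname{tr}\rho^n$, because the contribution of the smaller eigenvalues tends to $0$ by dominated convergence. Subtract the contribution of $\lambda$ and iterate.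
\end{proof}

Let $\lambda_1>\lambda_2>\cdots$ be the common positive eigenvalues (a finite, possibly empty, or infinite list), with eigenspaces $E_i$ of $\rho$ and $E'_i$ of $\rho'$. Then $\dim E_i=\dim E'_i<\infty$, and by Lemma~\ref{lem:support} $K$ and $K'$ are the closures of $\bigoplus_iE_i$ and $\bigoplus_iE'_i$. In particular $K(h)$ is separable; since Lemma~\ref{lem:support} holds for any model, so is the support of any model. Choose surjective isometries $E_i\to E'_i$; together they give a surjective isometry $W:K\to K'$. Put
\[
h''_k:=(W^{-1})^{\otimes k}h'_k\in K_k^{S_k}.
\]
By Lemma~\ref{lem:equi} and (\ref{eq:loopless}),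
\begin{equation}\label{eq:second}
G(h'')=G(h')=G(h)\qquad\text{for every loopless multigraph }G.
\end{equation}
Also by Lemma~\ref{lem:equi}, the operator $\rho'':=\sum_k\varepsilon_kD_k(h'')$ equals $(W^{-1})^{\otimes2}\rho'$. As an operator this is $W^{-1}\rho'W$ on $K$ and $0$ on $K^\perp$. Since $W$ maps $E_i$ onto $E'_i$, it is multiplication by $\lambda_i$ on each $E_i$. Hence
\begin{equation}\label{eq:rho}
\rho''=\rho .
\end{equation}

\section{Separating orbits of a compact group}\label{sec:compact}

It remains to carry $h$ to $h''$. We look for an isometry $U$ of $K$ with $U^{\otimes k}h_k=h''_k$ for all $k$ in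
\[
\Gamma:=\prod_iO(E_i),
\]
which acts on $K$ by isometries. With the product topology $\Gamma$ is compact, because all $E_i$ are finite-dimensional. To have finite-dimensional spaces, we truncate. For $n\ge1$ let $L_n:=\bigoplus_{i\le n}E_i$ (the sum over all $i$ if there are fewer than $n$ eigenvalues), let $P_n$ be the orthogonal projection of $H$ on $L_n$, and put
\[
V_n:=\bigoplus_{k\le n}(L_n^{\otimes k})^{S_k},\qquad
x_n:=(P_n^{\otimes k}h_k)_{k\le n},\qquad x''_n:=(P_n^{\otimes k}h''_k)_{k\le n}\quad\text{in }V_n .
\]
Invariant polynomials on $V_n$ will turn out to be limits of values of loopless multigraphs, so that (\ref{eq:second}) applies to them.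

\begin{lemma}\label{lem:inv}
$f(x_n)=f(x''_n)$ for every $\Gamma$-invariant polynomial $f$ on $V_n$.
\end{lemma}

\begin{proof}
\emph{Invariants as graphs.} The multihomogeneous components of $f$ are again $\Gamma$-invariant, so let $f$ be homogeneous of degree $q_k$ in the $k$-th component. Then
\[
f(x)=\Bigl\langle\tau,\bigotimes_kx_k^{\otimes q_k}\Bigr\rangle\qquad\text{with }\tau\in L_n^{\otimes N},\quad N:=\sum_kkq_k ,
\]
and averaging over $\Gamma$ we may take $\tau$ to be $\Gamma$-invariant. Decompose $L_n^{\otimes N}$ into products of the $E_i$. The invariants of a product of compact groups in an outer tensor product are the tensor product of the invariants. The first fundamental theorem for $O(E)$ (\cite{Weyl}; \cite[\S5.3]{GW}) says that $(E^{\otimes M})^{O(E)}$ is spanned by the tensors obtained by choosing a perfect matching of the $M$ positions and placing $\sum_ae_a\otimes e_a$ on each pair, where $(e_a)$ is an orthonormal basis of $E$. As an operator, $\sum_ae_a\otimes e_a$ is the orthogonal projection on $E$. Hence $\tau$ is a linear combination of tensors $\tau_{m,\mu}$, where $m$ is a perfect matching of the $N$ positions, $\mu$ maps $m$ to the set of indices $i\le n$, and each pair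 $e\in m$ carries the orthogonal projection $\Pi_{\mu(e)}\in E_{\mu(e)}\otimes E_{\mu(e)}\subseteq H_2$ on $E_{\mu(e)}$. Since $\tau_{m,\mu}\in L_n^{\otimes N}$, its contribution to $f(x_n)$ does not change if the $P_n$ are dropped; it is
\[
f_{m,\mu}(h):=\Bigl\langle\tau_{m,\mu},\bigotimes_kh_k^{\otimes q_k}\Bigr\rangle .
\]
This is a contraction over the following graph $G^*$. There are $q_k$ vertices carrying $h_k$ for each $k\le n$. The matching $m$ gives edges between them, possibly loops, and each edge $e$ is subdivided by a vertex of degree $2$ carrying $\Pi_{\mu(e)}$. Because of the subdivision, $G^*$ is loopless. Likewise the contribution to $f(x''_n)$ is $f_{m,\mu}(h'')$.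

\emph{The projections are limits of fragments.} Fix $i$, and choose a continuous function $r_0$ on $[0,\|\rho\|]$ with $r_0(\lambda_i)=1/\lambda_i$ and $r_0(\lambda_j)=0$ for $j\ne i$; this is possible since $\lambda_i>0$ is isolated in the spectrum of the compact operator $\rho$. Then $\rho\,r_0(\rho)=\Pi_i$. If polynomials $r$ tend to $r_0$ uniformly on $[0,\|\rho\|]$, then
\[
\|\rho\,r(\rho)-\Pi_i\|_{HS}\le\|\rho\|_{HS}\,\sup|r-r_0|\to0 .
\]
So $\Pi_i$ is a Hilbert--Schmidt limit of linear combinations of powers $\rho^l$ with $l\ge1$. By (\ref{eq:powers}), which also converges in the Hilbert--Schmidt norm, $\rho^l$ is a limit of finite linear combinations of products $\rho_{k_1}\cdots\rho_{k_l}$, and such a product is the tensor at $h$ of the \emph{chain} formed by joining $D_{k_1},\dots,D_{k_l}$ in a row, a fragment of type $2$. Altogether, $\Pi_i$ is a limit in $H_2$ of finite linear combinations of tensors $X(h)$ with $X$ a chain. Because $\rho''=\rho$ by (\ref{eq:rho}), and the weights $\varepsilon_k$ and the polynomials are the same, $\Pi_i$ is also the limit of the same linear combinations of the tensors $X(h'')$.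

\emph{Conclusion.} Substitute chains for the subdividing vertices of $G^*$. Chains are loopless, and every edge of $G^*$ joins a subdividing vertex to a vertex that is not subdividing. So the results are loopless multigraphs $G$. By Lemma~\ref{lem:contr}, $f_{m,\mu}(h)$ is a limit of finite linear combinations of values $G(h)$ with $G$ loopless, and $f_{m,\mu}(h'')$ is the limit of the same combinations of the values $G(h'')$. By (\ref{eq:second}) they agree.
\end{proof}

\begin{proposition}\label{prop:iso}
If $h,h'$ satisfy \textup{(\ref{eq:loopless})}, then there is a surjective linear isometry $T:K(h)\to K(h')$ with $T^{\otimes k}h_k=h'_k$ for all $k$.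
\end{proposition}

\begin{proof}
Invariant polynomials separate the orbits of a compact group acting linearly and continuously on a finite-dimensional real space. Indeed, if two orbits are disjoint, the Stone--Weierstrass theorem gives a polynomial within $1/3$ of $0$ on one orbit and within $1/3$ of $1$ on the other; its average over the group is an invariant polynomial with the same property. So by Lemma~\ref{lem:inv} the points $x_n,x''_n$ lie in the same $\Gamma$-orbit; that is,
\[
\Gamma_n:=\{U\in\Gamma: U^{\otimes k}P_n^{\otimes k}h_k=P_n^{\otimes k}h''_k\ \text{ for all }k\le n\}
\]
is nonempty. It is closed in $\Gamma$. Applying $P_n^{\otimes k}$ to the equations defining $\Gamma_{n+1}$, and using that $P_n$ commutes with $\Gamma$ on $K$ and $P_nP_{n+1}=P_n$, we see that $\Gamma_{n+1}\subseteq\Gamma_n$. By compactness there is $U\in\bigcap_n\Gamma_n$. As $n\to\infty$, $P_n^{\otimes k}$ tends strongly to the identity on $K_k$, so $U^{\otimes k}h_k=h''_k$ for all $k$. Put $T:=WU$. Then $T:K(h)\to K(h')$ is a surjective isometry, and $T^{\otimes k}h_k=W^{\otimes k}h''_k=h'_k$.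
\end{proof}

\section{End of the proof of Theorem~\ref{thm:main}}

\textbf{(1)$\Rightarrow$(2).} Combine Propositions~\ref{prop:loopless} and~\ref{prop:iso}.

\medskip\noindent
\textbf{(2)$\Rightarrow$(3).} As $K(h)$ is separable, there are finite-dimensional subspaces $L_1\subseteq L_2\subseteq\cdots$ whose union is dense in $K(h)$. Let $P_n$ be the orthogonal projection on $L_n$. Since $H$ is infinite-dimensional, the orthogonal complements of $L_n$ and of $T(L_n)$ in $H$ both have Hilbert dimension $|C|$. So $T|_{L_n}$ extends to some $g_n\in O(H)$. (This is where we use that $C$ is infinite; $T$ itself need not extend, by the last example in Section~\ref{sec:operator}.) As $g_n^{\otimes k}P_n^{\otimes k}h_k=T^{\otimes k}P_n^{\otimes k}h_k$,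
\[
\|g_n^{\otimes k}h_k-h'_k\|\le\|g_n^{\otimes k}(h_k-P_n^{\otimes k}h_k)\|+\|T^{\otimes k}(P_n^{\otimes k}h_k-h_k)\|=2\,\|h_k-P_n^{\otimes k}h_k\|\to0
\]
for every $k$. So $g_nh\to h'$ in the product of the norm topologies.

\medskip\noindent
\textbf{(3)$\Rightarrow$(1).} For each $F\in\mathcal F_g$, $\pi(\cdot)(F)$ is $O(H)$-invariant by Lemma~\ref{lem:equi} and continuous in the norm topologies by Lemma~\ref{lem:contr}.

\medskip\noindent
Let now $h,h'\in\prod_kB_k$.

\medskip\noindent
\textbf{(3)$\Rightarrow$(4).} The elements of $R_k$ have norm at most $1$, so $\|\cdot\|_{R_k}\le\|\cdot\|$, and norm convergence implies convergence for $d_{R_k}$.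

\medskip\noindent
\textbf{(4)$\Rightarrow$(1).} This follows since $\pi$ is $O(H)$-invariant and continuous on $\prod_k(B_k,d_{R_k})$. \hfill$\square$

\medskip
Note what (3)$\Leftrightarrow$(4) says: although the topology given by the $d_{R_k}$ is weaker than that given by the norms, the closure of a single orbit in $\prod_kB_k$ is the same for both.

\section{Consequences and limits}

\subsection{The quotient as a space of graph functions}

The space $(\prod_kB_k)/\!\sim$ is a quotient of the compact space $\bigl(\prod_k(B_k,d_{R_k})\bigr)/O(H)$, hence compact. By Corollary~\ref{cor:answer}, $\pi/\!\sim$ is a continuous injection of it into the Hausdorff space $\mathbb R^{\mathcal F}$. So $\pi/\!\sim$ is a homeomorphism onto a closed subset of $\mathbb R^{\mathcal F}$. By Theorem~\ref{thm:main}, the same holds with $\mathcal F$ replaced by $\mathcal F_g$ for any integer $g\ge3$.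

\subsection{Classes and orbits}

\begin{proposition}\label{prop:orbits}
Let $h\in\prod_kB_k$. The $\sim$-class of $h$ consists of all $(T^{\otimes k}h_k)_k$ with $T:K(h)\to H$ a linear isometry.
\begin{enumerate}
\item[\textup{(a)}] If $C$ is uncountable or $\dim K(h)<\infty$, the class of $h$ is the $O(H)$-orbit of $h$, which is therefore closed.
\item[\textup{(b)}] If $C$ is countable and $\dim K(h)=\infty$, the class of $h$ is the union of countably many orbits, one for each codimension $0,1,2,\dots,\infty$ of $K(h')$, where $h'$ runs over the class.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $T:K(h)\to H$ be an isometry and $h'_k=T^{\otimes k}h_k$. Then $h'\in\prod_kB_k$. The subspace $M:=T(K(h))$ satisfies $h'_k\in M_k$ for all $k$, so $K(h')\subseteq M$. Applying $T^{-1}:M\to K(h)$, we find $h_k\in(T^{-1}K(h'))_k$ for all $k$, so $K(h)\subseteq T^{-1}K(h')$. Hence $K(h')=M$, and $h\sim h'$ by (2)$\Rightarrow$(4). Conversely, every $h'\sim h$ has this form by (4)$\Rightarrow$(2).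

Such an $h'$ lies in the orbit of $h$ if and only if $\dim K(h)^\perp=\dim K(h')^\perp$. If the dimensions agree, $T$ extends to an element of $O(H)$. Conversely, $K(\gamma h)=\gamma K(h)$ for $\gamma\in O(H)$. The same criterion applies to any two members of the class, since each may take the role of $h$; so the orbits in the class are distinguished by the codimension of $K(h')$.

Recall that $K(h)$ is separable. If $C$ is uncountable or $\dim K(h)<\infty$, then both dimensions are $|C|$, which gives (a). If $C$ is countable and $\dim K(h)=\infty$, then $K(h)$ is isometric to a closed subspace of $H$ of each codimension $0,1,2,\dots,\infty$, which gives (b).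
\end{proof}

\subsection{Smaller classes of graphs}

Theorem~\ref{thm:main} allows every finite girth bound. It fails if $\mathcal F_g$ is replaced by the class of forests, which have girth $\infty$, or by the class of bipartite graphs. Let $e\in H$ be a unit vector, and let $h,h',h''$ be the models with
\[
h_2=e\otimes e,\qquad h'_2=0,\qquad h''_2=-e\otimes e,
\]
and all other components $0$. Apart from the empty graph, only $2$-regular graphs can have nonzero values, and $\pi(h)(F)=1$, $\pi(h')(F)=0$ and $\pi(h'')(F)=(-1)^{|V(F)|}$ for every nonempty $2$-regular $F$.

Every nonempty forest has a vertex of degree at most $1$, so $\pi(h)$ and $\pi(h')$ agree on all forests; but they take the values $1$ and $0$ on the triangle. A bipartite $2$-regular graph is a disjoint union of even cycles, so $\pi(h)$ and $\pi(h'')$ agree on all bipartite graphs; but they take the values $1$ and $-1$ on the triangle. In both cases two models that are not equivalent under $\sim$ are not separated.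

\begin{thebibliography}{9}

\bibitem{GW} Goodman and Wallach, \emph{Symmetry, Representations, and Invariants}.

\bibitem{RS} Guus Regts and Alexander Schrijver, \emph{Compact orbit spaces in Hilbert spaces and limits of edge-colouring models}, arXiv:1210.2204 (2012).

\bibitem{Weyl} Weyl, \emph{The Classical Groups}.

\end{thebibliography}

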